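\title{Intersection numbers of the Hodge class and the boundary on the perfect cone compactification of $\mathcal{A}_g$}

\begin{abstract}
Let $\lambda_1$ be the Hodge class and $D$ the boundary divisor of the perfect cone compactification of the moduli space of principally polarized abelian varieties of dimension $g$, and let $G=g(g+1)/2$. We prove the conjecture of Erdenberger, Grushevsky and Hulek that $\deg\lambda_1^nD^{G-n}=0$ unless $n=k(k+1)/2$ with $0\le k\le g$. The remaining numbers are all nonzero, and we give their signs and an integral formula for them. The proof constructs an explicit plurisubharmonic metric on $\lambda_1-tD$ for small $t>0$, which identifies $\deg(\lambda_1-tD)^G$ with the volume of the locus of abelian varieties without short periods. This volume is then computed by M\"obius inversion over isotropic sublattices.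
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}
Let $g\ge1$ and let $\mathcal{A}_g$ be the moduli stack of principally polarized abelian varieties of dimension $g$. It has dimension $G=g(g+1)/2$. Let $\mathcal{A}_g^{\mathrm{Perf}}$ be the toroidal compactification attached to the perfect cone decomposition. Its boundary is an irreducible divisor $D$. Let $\lambda_1$ be the first Chern class of the Hodge bundle $\mathbb{E}$, extended to $\mathcal{A}_g^{\mathrm{Perf}}$. For $g\ge2$ the classes $\lambda_1$ and $D$ generate the rational Picard group, so the numbers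
\[
\deg\lambda_1^nD^{G-n},\qquad 0\le n\le G,
\]
determine all top intersection numbers of divisors. Degrees are taken on the stack, and $D$ is normalized as in Section~\ref{sec:toroidal}; another normalization of $D$ only rescales the numbers. Two of them are known:
\begin{align}
\deg\lambda_1^G&=(-1)^G\,\frac{G!}{2^g}\prod_{k=1}^g\frac{\zeta(1-2k)}{(2k-1)!!},\label{eq:known1}\\
\deg\lambda_1^{g(g-1)/2}D^g&=(-1)^{G-1}\,\frac{(g-1)!\,(G-g)!}{2}\prod_{k=1}^{g-1}\frac{\zeta(1-2k)}{(2k-1)!!}.\label{eq:known2}
\end{align}
The problem that we solve is posed in \cite{vdG}.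

\medskip
\noindent\textbf{Conjecture} (Erdenberger, Grushevsky, Hulek)\textbf{.} \emph{For every $g\ge1$, the number $\deg\lambda_1^nD^{G-n}$ vanishes unless $n=k(k+1)/2$ for an integer $k$ with $0\le k\le g$.}
\medskip

The numbers $k(k+1)/2$ are the dimensions of the strata of the Satake compactification $\mathcal{A}_g\sqcup\mathcal{A}_{g-1}\sqcup\dots\sqcup\mathcal{A}_0$. The class $\lambda_1$ is the pullback of an ample class on this space, and $D$ maps to the closure of $\mathcal{A}_{g-1}$. Hence $\lambda_1^nD^{G-n}=0$ for $g(g-1)/2<n<G$, for reasons of dimension alone. For smaller $n$ the number is the degree of the $n$-dimensional pushforward of $D^{G-n}$. The guess behind the conjecture is that, as far as degrees go, these pushforwards consist of fundamental classes of closed strata and of nothing in between. The dimension count settles $g\le2$; the first number it leaves undecided is $\deg\lambda_1^2D^4$ for $g=3$. (This paragraph is not used in the proofs.)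

\subsection*{Results}
Vectors are rows. We write $\mathrm{Sym}_r$ for symmetric $r\times r$ matrices, $\mathrm{Pos}_r\subset\mathrm{Sym}_r(\mathbb{R})$ for the cone of positive definite ones, and $dq=\prod_{i\le j}dq_{ij}$. A symmetric matrix $q$ is also the quadratic form
\[
q(x)=xqx^T=\operatorname{tr}(q\,x^Tx),
\]
and $h\in\mathrm{GL}_r(\mathbb{Z})$ acts by $q\mapsto hqh^T$. An integral over the quotient by a discrete group is an integral over a measurable fundamental domain.

Recall that the M\"obius function of a finite lattice with least element $\hat0$ is defined by $\mu(\hat0,\hat0)=1$ and $\sum_{x\le z}\mu(\hat0,x)=0$ for $z\ne\hat0$.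

\begin{definition}\label{def:m}
Let $r\ge1$ and $q\in\mathrm{Pos}_r$, and let $W(q)$ be the finite set of $x\in\mathbb{Z}^r\setminus0$ with $q(x)<1$. If $W(q)$ does not span $\mathbb{R}^r$, put $m(q)=0$. Otherwise put $m(q)=\mu(\hat0,\hat1)$, computed in the lattice of subspaces of $\mathbb{R}^r$ spanned by subsets of $W(q)$. For $r=0$ put $m=1$.
\end{definition}

The function $m$ is $\mathrm{GL}_r(\mathbb{Z})$-invariant, and it is locally constant off the hyperplanes $\{q(x)=1\}$, which form a locally finite family in $\mathrm{Pos}_r$. For $r=1$ we have $m(q)=-1$ if $q<1$ and $m(q)=0$ otherwise. For $r=2$, if $W(q)$ spans exactly $\mathcal{N}\ge2$ lines, then $1-\mathcal{N}+m(q)=0$, so $m(q)=\mathcal{N}-1$. Let $\ell_k=\deg\lambda_1^{k(k+1)/2}$ on $\mathcal{A}_k^{\mathrm{Perf}}$ for $k\ge1$, and $\ell_0=1$.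

\begin{theorem}\label{thm:main}
Let $g\ge1$.
\begin{enumerate}
\item[(a)] $\deg\lambda_1^nD^{G-n}=0$ unless $n=k(k+1)/2$ with $0\le k\le g$.
\item[(b)] Let $n=k(k+1)/2$ with $0\le k<g$, and put $r=g-k$, $c=G-n$. Then
\[
\deg\lambda_1^nD^c=(-1)^{c+r}\,c!\;2^{\,kr+\frac{r(r-1)}{2}-1}\;\ell_k\,J_{r,k},\qquad
J_{r,k}=\int_{\mathrm{GL}_r(\mathbb{Z})\backslash\mathrm{Pos}_r}|m(q)|\det(q)^k\,dq,
\]
and $0<J_{r,k}<\infty$.
\item[(c)] $\ell_k>0$ for all $k$. Hence $\deg\lambda_1^nD^{G-n}\ne0$ if and only if $n=k(k+1)/2$ for some $0\le k\le g$.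
\end{enumerate}
\end{theorem}

All these numbers are read off from the polynomial $\deg(\lambda_1-tD)^G$, which turns out to be a volume. Let $\mathbb{H}_g$ be the Siegel space of $\tau=X+iY\in\mathrm{Sym}_g(\mathbb{C})$ with $Y\in\mathrm{Pos}_g$, let $\Gamma=\mathrm{Sp}(2g,\mathbb{Z})$, and let $d\mathrm{vol}=\det Y^{-(g+1)}\,dX\,dY$. For $v=(a,b)$ in $L=\mathbb{Z}^g\times\mathbb{Z}^g$ put
\[
S_\tau(v)=(a\tau+b)\,Y^{-1}\,\overline{(a\tau+b)}^{\,T}.
\]
This is the squared length of the period $a\tau+b$ of the abelian variety $\mathbb{C}^g/(\mathbb{Z}^g\tau+\mathbb{Z}^g)$ in the metric given by the polarization. Put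
\[
\Omega_s=\{\tau\in\mathbb{H}_g:\ S_\tau(v)\ge s\ \text{ for all }v\in L\setminus0\},\qquad C_g=\frac{G!\,2^{g(g-1)/2}}{(4\pi)^G}.
\]

\begin{theorem}\label{thm:volume}
For $0<s<1$ and $t=s/4\pi$,
\[
\deg(\lambda_1-tD)^G=\tfrac12\,C_g\,\operatorname{vol}(\Gamma\backslash\Omega_s).
\]
\end{theorem}

\subsection*{The method}
The Hodge metric on $\lambda_1$ has weight $-\log\det Y$. We modify this weight, only where short periods exist, to a plurisubharmonic weight $u_s$ that defines a \emph{bounded} metric on $\lambda_1-tD$ and whose Monge--Amp\`ere measure vanishes where the modification took place (Sections \ref{sec:convex}--\ref{sec:volume}). This gives Theorem~\ref{thm:volume}. For $s<1$ the short periods of $\tau$ span an isotropic sublattice, and M\"obius inversion writes the indicator function of $\Omega_s$ as a sum over isotropic sublattices (Section~\ref{sec:mobius}). After unfolding, the part of rank $r$ is homogeneous in $s$ of degree $\dim\mathcal{A}_g-\dim\mathcal{A}_{g-r}$ (Section~\ref{sec:unfold}). So only these powers of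 $t$ occur in $\deg(\lambda_1-tD)^G$, which is the conjecture (Section~\ref{sec:final}).

\section{Genus one}\label{sec:g1}

Throughout, $dd^c=\frac{i}{2\pi}\partial\bar\partial$. If a Hermitian metric on a line bundle gives a local holomorphic frame the squared norm $e^{-u}$, we call $u$ the \emph{weight} of the metric in that frame; the form $dd^cu$ does not depend on the frame and represents the first Chern class.

Let $g=1$, $\tau=x+iy$, and let $\mathcal{F}=\{|x|\le\frac12,\ |\tau|\ge1\}$. On $\mathcal{F}$ we have $|a\tau+b|\ge1$ for $(a,b)\neq0$, so the minimum of $S_\tau(a,b)=|a\tau+b|^2/y$ is $1/y$, and $\Omega_s\cap\mathcal{F}=\{y\le1/s\}$. At the cusp the coordinate is $w=e^{2\pi i\tau}$, the divisor $D$ is $\{w=0\}$, and $y=-\frac1{4\pi}\log|w|^2$. Sections of $\lambda_1^M$ are modular forms $F$ of weight $M$, with Hodge norm $|F|^2y^M$; near the cusp $F\equiv1$ is a frame of $\lambda_1$, with weight $-\log y$.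

Fix $0<s<1$. Replace $-\log y$ above the height $1/s$ by its tangent line of slope $-s$:
\[
\psi_s(y)=\begin{cases}-\log y,&y\le1/s,\\ \log s+1-sy,&y\ge1/s.\end{cases}
\]
Because $1/s>1$, the change takes place in a horoball whose translates under $\Gamma$ are equal or disjoint, so it extends to a $\Gamma$-invariant metric on $\lambda_1$. With $s=4\pi t$, the frame ``$w^t\cdot1$'' of $\lambda_1-tD$ has weight
\[
\psi_s(y)-t\log|w|^2=\psi_s(y)+sy=\log s+1\qquad(y\ge1/s).
\]
So we have a metric on $\lambda_1-tD$ that is smooth across the cusp. The function $\psi_s$ is $C^1$ and piecewise smooth, so the curvature $dd^c\psi_s(y)=\frac1{4\pi}\psi_s''(y)\,dx\,dy$ has no mass on the seam $y=1/s$; it equals $\frac1{4\pi}d\mathrm{vol}$ below the seam and $0$ above. The element $-1\in\Gamma$ acts trivially, which contributes a factor $\frac12$ on the stack, and we get Theorem~\ref{thm:volume} for $g=1$: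
\[
\deg(\lambda_1-tD)=\frac1{8\pi}\int_{-1/2}^{1/2}\Bigl(\frac1{\sqrt{1-x^2}}-s\Bigr)dx=\frac1{8\pi}\Bigl(\frac\pi3-4\pi t\Bigr)=\frac1{24}-\frac t2 .
\]
Thus $\deg\lambda_1=\frac1{24}$ and $\deg D=\frac12$, in agreement with \eqref{eq:known1} and \eqref{eq:known2}.

Two features of this computation carry over. First, $\psi_s$ has a description that makes sense for matrices: one has $-\log y=\sup_{T>0}(\log T-Ty+1)$, and $\psi_s$ is the same supremum over the slopes $T\ge s$ only. Second, the volume removed from $\mathcal{F}$ is $\int_{1/s}^\infty dy/y^2$, and the dilation $y\mapsto y/s$ shows without evaluating the integral that it is proportional to $s$.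

\begin{remark}\label{rem:s1}
The restriction on $s$ is needed. For $g=1$ the volume of $\Gamma\backslash\Omega_s$ is $\int_{-1/2}^{1/2}\max\bigl(0,(1-x^2)^{-1/2}-s\bigr)dx$. For $s>1$ this exceeds $\pi/3-s$, because $(1-x^2)^{-1/2}-s<0$ near $x=0$; so the formula of Theorem~\ref{thm:volume} fails for every $s>1$.
\end{remark}

\section{Short periods}\label{sec:short}

In higher genus the disjointness of horoballs is replaced by the fact that short periods span an isotropic sublattice. Let $E((a,b),(a',b'))=ab'^T-ba'^T$ be the symplectic form on $L$. The group $\Gamma$ acts on $L$ on the right, preserving $E$, and on $\mathbb{H}_g$ on the left: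
\[
\gamma=\begin{pmatrix}\mathsf{A}&\mathsf{B}\\ \mathsf{C}&\mathsf{D}\end{pmatrix},\qquad \gamma\tau=(\mathsf{A}\tau+\mathsf{B})\,j_\gamma(\tau)^{-1},\qquad j_\gamma(\tau)=\mathsf{C}\tau+\mathsf{D},
\]
and
\begin{equation}\label{eq:Im}
(\operatorname{Im}\gamma\tau)^{-1}=j_\gamma(\tau)\,Y^{-1}\,\overline{j_\gamma(\tau)}^{\,T}.
\end{equation}

\begin{lemma}\label{lem:S}
For $\tau\in\mathbb{H}_g$, $\gamma\in\Gamma$ and $v,v'\in L$,
\[
S_{\gamma\tau}(v)=S_\tau(v\gamma),\qquad |E(v,v')|\le\sqrt{S_\tau(v)S_\tau(v')}.
\]
\end{lemma}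

\begin{proof}
Let $v=(a,b)$. The period of $v\gamma=(a\mathsf{A}+b\mathsf{C},a\mathsf{B}+b\mathsf{D})$ at $\tau$ is $a(\mathsf{A}\tau+\mathsf{B})+b\,j_\gamma(\tau)=(a\,\gamma\tau+b)\,j_\gamma(\tau)$, and \eqref{eq:Im} gives the first formula. Let $w=a\tau+b=(aX+b)+iaY$ and $w'=a'\tau+b'$. The positive definite Hermitian form $wY^{-1}\overline{w'}^{\,T}$ has imaginary part
\[
a(a'X+b')^T-(aX+b)a'^T=E(v,v'),
\]
and the Cauchy--Schwarz inequality gives the second formula.
\end{proof}

A sublattice is \emph{primitive} if it is saturated, and \emph{Lagrangian} if it is isotropic of rank $g$. For $0\le r\le g$ and $k=g-r$ let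
\[
\Lambda_r=\{(0,(b_1,0)):\ b_1\in\mathbb{Z}^r\}\subset L .
\]
Every basis of a primitive isotropic sublattice extends to a symplectic basis of $L$. Hence $\Gamma$ is transitive on primitive isotropic sublattices of rank $r$, and each of them lies in a primitive Lagrangian. By Lemma~\ref{lem:S},
\begin{equation}\label{eq:Lag}
S_\tau((0,b)\gamma)=b\,(\operatorname{Im}\gamma\tau)^{-1}b^T ,
\end{equation}
so $S_\tau$ restricted to the Lagrangian $\Lambda_g\gamma$ has matrix $(\operatorname{Im}\gamma\tau)^{-1}$.

\emph{From now on $0<s<1$ is fixed.} A vector $v\in L\setminus0$ is \emph{short at $\tau$} if $S_\tau(v)<s$, and $\Lambda(\tau)$ is the primitive sublattice rationally spanned by the short vectors. Thus $\Omega_s=\{\tau:\Lambda(\tau)=0\}$, and $\Lambda(\gamma\tau)\gamma=\Lambda(\tau)$.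

\begin{lemma}\label{lem:isotropic}
Every $\tau_0\in\mathbb{H}_g$ has a neighborhood $U$ and a primitive Lagrangian $\Lambda$ such that $\Lambda(\tau)\subseteq\Lambda$ for all $\tau\in U$. In particular $\Lambda(\tau)$ is isotropic.
\end{lemma}

\begin{proof}
The quadratic form $S_\tau$ on $\mathbb{R}^{2g}$ is positive definite and depends continuously on $\tau$. So $S_\tau\ge sS_{\tau_0}$ for $\tau$ in a neighborhood $U$ of $\tau_0$, since $s<1$. If $v$ is short at $\tau\in U$, then $S_{\tau_0}(v)<1$. Two vectors $v,v'$ with $S_{\tau_0}<1$ satisfy $|E(v,v')|<1$, and $E$ is integral, so $E(v,v')=0$. These vectors therefore lie in one primitive Lagrangian.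
\end{proof}

We shall use block coordinates adapted to $\Lambda_r$, for $1\le r\le g$:
\begin{equation}\label{eq:block}
\tau=\begin{pmatrix}\tau''&z\\ z^T&\tau'\end{pmatrix},\qquad Y'=\operatorname{Im}\tau',\qquad Y''=\operatorname{Im}\tau''-(\operatorname{Im}z)\,Y'^{-1}(\operatorname{Im}z)^T,
\end{equation}
with $\tau''$ of size $r\times r$, $z\in\mathbb{C}^{r\times k}$, $\tau'\in\mathbb{H}_k$. The orthogonal complement of $\Lambda_r$ is $\Lambda_r^\perp=\{((0,a_2),(b_1,b_2))\}$, and $v\mapsto\bar v=(a_2,b_2)$ identifies $\Lambda_r^\perp/\Lambda_r$ with the symplectic lattice $\mathbb{Z}^k\times\mathbb{Z}^k$.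

\begin{lemma}\label{lem:block}
We have $\det Y=\det Y'\det Y''$. The form $S_\tau|_{\Lambda_r}$ has matrix $Y''^{-1}$, and $S_\tau(v)\ge S_{\tau'}(\bar v)$ for $v\in\Lambda_r^\perp$.
\end{lemma}

\begin{proof}
With $\xi=(\operatorname{Im}z)Y'^{-1}$ we have
\[
Y=\begin{pmatrix}1&\xi\\0&1\end{pmatrix}\begin{pmatrix}Y''&0\\0&Y'\end{pmatrix}\begin{pmatrix}1&0\\ \xi^T&1\end{pmatrix}.
\]
This gives the determinant and, for $w=(w_1,w_2)\in\mathbb{C}^r\times\mathbb{C}^k$,
\[
wY^{-1}\bar w^T=(w_1-w_2\xi^T)\,Y''^{-1}\,\overline{(w_1-w_2\xi^T)}^{\,T}+w_2Y'^{-1}\bar w_2^T .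
\]
For $v\in\Lambda_r$ the period is $w=(b_1,0)$. For $v\in\Lambda_r^\perp$ it has $w_2=a_2\tau'+b_2$.
\end{proof}

\begin{lemma}\label{lem:parabolic}
The stabilizer $P_r\subset\Gamma$ of $\Lambda_r$ is $U_r\rtimes(\mathrm{GL}_r(\mathbb{Z})\times\mathrm{Sp}(2k,\mathbb{Z}))$, where $U_r$ is generated by the elements in {\rm(iii)} and {\rm(iv)} below, and the action on $(\tau'',z,\tau')$ is as follows.
\begin{enumerate}
\item[(i)] $h\in\mathrm{GL}_r(\mathbb{Z})$ sends $(\tau'',z,\tau')$ to $(h\tau''h^T,\,hz,\,\tau')$.
\item[(ii)] $\gamma'\in\mathrm{Sp}(2k,\mathbb{Z})$, with lower left block $\mathsf{C}'$ and $j'=j_{\gamma'}(\tau')$, sends it to $(\tau''-zj'^{-1}\mathsf{C}'z^T,\,zj'^{-1},\,\gamma'\tau')$, and $\det j_\gamma(\tau)=\det j'$ for the corresponding $\gamma\in\Gamma$.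
\item[(iii)] $\alpha\in\mathbb{Z}^{r\times k}$ sends it to $(\tau''+\alpha z^T+z\alpha^T+\alpha\tau'\alpha^T,\,z+\alpha\tau',\,\tau')$.
\item[(iv)] $\beta\in\mathrm{Sym}_r(\mathbb{Z})$ and $\alpha'\in\mathbb{Z}^{r\times k}$ send it to $(\tau''+\beta,\,z+\alpha',\,\tau')$.
\end{enumerate}
The matrix $Y''$ goes to $hY''h^T$ under {\rm(i)} and is fixed by {\rm(ii)--(iv)}.
\end{lemma}

\begin{proof}
In (i) and (iii) take $\mathsf{B}=\mathsf{C}=0$, $\mathsf{D}=(\mathsf{A}^T)^{-1}$, with $\mathsf{A}=h\oplus1$ and $\mathsf{A}=\left(\begin{smallmatrix}1&\alpha\\0&1\end{smallmatrix}\right)$ respectively; then $\gamma\tau=\mathsf{A}\tau\mathsf{A}^T$. In (iv) take the translation by $\mathsf{B}=\left(\begin{smallmatrix}\beta&\alpha'\\ \alpha'^T&0\end{smallmatrix}\right)$. In (ii) the blocks are $1\oplus\mathsf{A}'$, $0\oplus\mathsf{B}'$, $0\oplus\mathsf{C}'$, $1\oplus\mathsf{D}'$, so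
\[
\gamma\tau=\begin{pmatrix}\tau''&z\\ \mathsf{A}'z^T&\mathsf{A}'\tau'+\mathsf{B}'\end{pmatrix}\begin{pmatrix}1&0\\ \mathsf{C}'z^T&j'\end{pmatrix}^{-1},
\]
which gives the stated formulas. The elements (ii)--(iv) fix $\Lambda_r$ pointwise, so they fix $Y''$ by Lemmas \ref{lem:S} and~\ref{lem:block}.

Let $\gamma\in P_r$. Its actions on $\Lambda_r$ and on $\Lambda_r^\perp/\Lambda_r$ define a homomorphism $P_r\to\mathrm{GL}_r(\mathbb{Z})\times\mathrm{Sp}(2k,\mathbb{Z})$, split by (i) and (ii), whose kernel contains $U_r$. Let $\gamma$ be in the kernel. It changes each vector $(0,(0,b_2))$ and $((0,a_2),0)$ by an element of $\Lambda_r$. The element $\alpha$ adds $(0,(-b_2\alpha^T,0))$ to the first and fixes the second; the element $\alpha'$ fixes the first and adds $(0,(a_2\alpha'^T,0))$ to the second. So after multiplying by such elements, $\gamma$ fixes $\Lambda_r^\perp$ pointwise. Then $E(v\gamma-v,v')=E(v\gamma,v'\gamma)-E(v,v')=0$ for $v\in L$ and $v'\in\Lambda_r^\perp$, so $v\gamma-v\in\Lambda_r$, and $\gamma$ is a translation by some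 $\beta$.
\end{proof}

\section{Perfect cones and toroidal charts}\label{sec:toroidal}

\subsection*{Perfect cones}
For $T\in\mathrm{Pos}_r$ let $\mathrm{Min}(T)$ be the set of $x\in\mathbb{Z}^r\setminus0$ on which $T$ takes its least value. A form $T_0$ with least value $1$ is \emph{perfect} if it is the only symmetric matrix $T$ with $T(x)=1$ for all $x\in\mathrm{Min}(T_0)$; such a $T_0$ is rational. Its \emph{perfect cone} is generated by the matrices $x^Tx$, $x\in\mathrm{Min}(T_0)$. The perfect cones and their faces form a $\mathrm{GL}_r(\mathbb{Z})$-invariant fan with finitely many orbits, whose support is the cone generated by all $x^Tx$, $x\in\mathbb{Z}^r$. All rays of the fan are spanned by matrices $x^Tx$ with $x$ primitive. These form one orbit, and this is why $D$ is irreducible.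

Let $\varphi$ be the function on the support that equals $\operatorname{tr}(T_0\,\cdot)$ on the cone of $T_0$, so that $\varphi(x^Tx)=1$ on the generators. For $s>0$ let
\[
K_s=\{T\in\mathrm{Sym}_r(\mathbb{R}):\ T\ge0,\ T(x)\ge s\ \text{ for all }x\in\mathbb{Z}^r\setminus0\}=sK_1 .
\]
The next lemma is the property of the perfect cone decomposition on which the paper rests.

\begin{lemma}\label{lem:phi}
$\varphi(R)=\min_{T\in K_1}\operatorname{tr}(TR)$, the minimum being attained at $T_0$ if $R$ lies in the cone of $T_0$. In particular $\varphi$ is well defined. The formula remains true if $R$ is replaced by $R\oplus0\in\mathrm{Sym}_g(\mathbb{R})$ and $K_1$ is taken in rank $g\geq r$; the minimum is then attained at $T_0\oplus1$.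
\end{lemma}

\begin{proof}
Write $R=\sum\alpha_x\,x^Tx$ with $\alpha_x\ge0$, $x\in\mathrm{Min}(T_0)$. For $T\in K_1$,
\[
\operatorname{tr}(TR)=\sum\alpha_xT(x)\ge\sum\alpha_x=\operatorname{tr}(T_0R),
\]
and $T_0\in K_1$. The same inequality holds for $T\in K_1$ of rank $g$, with $\mathbb{Z}^r\subset\mathbb{Z}^g$, and $T_0\oplus1$ lies in $K_1$.
\end{proof}

\subsection*{A smooth model}
We compute degrees on a smooth cover. The facts recalled here are the standard local structure of toroidal compactifications; see \cite{AMRT}, and also the treatments of Namikawa and of Faltings and Chai. Fix $N\ge3$. The principal congruence subgroup $\Gamma(N)$ is normal in $\Gamma$, does not contain $-1$, and acts freely on $\mathbb{H}_g$. The cusps correspond to primitive isotropic sublattices $\Lambda_0\subset L$, and each carries the perfect cone fan in $\mathrm{Sym}^2(\Lambda_0\otimes\mathbb{R})$. A regular $\Gamma(N)$-admissible refinement of these fans gives a compact complex manifold $\tilde X\supset\Gamma(N)\backslash\mathbb{H}_g$ with boundary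 $Z$ and a map $p:\tilde X\to\mathcal{A}_g^{\mathrm{Perf}}$ of degree $[\Gamma:\Gamma(N)]$. For a $\mathbb{Q}$-Cartier class $\mathcal{L}$ we have $\deg(p^*\mathcal{L})^G=[\Gamma:\Gamma(N)]\deg\mathcal{L}^G$.

Let $x_0\in Z$. It lies over the cusp of some $\Lambda_0=\Lambda_r\gamma$ with $r\ge1$. Replacing $\tau$ by $\gamma\tau$ we may assume $\Lambda_0=\Lambda_r$ and use the coordinates \eqref{eq:block}. There are a perfect form $T_0$ in $r$ variables and a basis $(\beta_j)$ of the lattice $N\,\mathrm{Sym}_r(\mathbb{Z})$ such that $\beta_1,\dots,\beta_d$ lie in the perfect cone of $T_0$ and $\beta_1+\dots+\beta_d\in\mathrm{Pos}_r$, with the following property. Write $\tau''=\sum_j\tau_j\beta_j$ and $w_j=e^{2\pi i\tau_j}$. Then $(w_j),z,\tau'$ are coordinates on a neighborhood $V$ of $x_0$, in which $Z=\{w_1\cdots w_d=0\}$ and $w_1,\dots,w_d$ vanish at $x_0$. On $V$ the $|w_j|$ with $j\le d$ are small, while the $w_j$ with $j>d$, $z$ and $\tau'$ stay in small relatively compact subsets of $\mathbb{C}^*$, $\mathbb{C}^{r\times k}$ and $\mathbb{H}_k$.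 We call this a \emph{chart at $x_0$}.

\subsection*{The two classes in a chart}
Sections of $\lambda_1^M$ over the interior are holomorphic functions with $F(\gamma\tau)=\det j_\gamma(\tau)^MF(\tau)$. The extension of $\lambda_1=\det\mathbb{E}$ is the canonical one: in a chart, $F\equiv1$ is a frame.

The divisor $D$ is given near the cusp by the piecewise linear function $\varphi$. Explicitly, at level one the local model is the toric variety of the perfect cone of $T_0$ for the torus $\mathrm{Sym}_r(\mathbb{C})/\mathrm{Sym}_r(\mathbb{Z})$, and $D$ is the sum of the divisors of the rays. If $MT_0$ is integral, then $e^{2\pi iM\operatorname{tr}(T_0\tau'')}$ is a character of the torus, and it vanishes to order $MT_0(x)=M$ along the divisor of the ray with primitive generator $x^Tx$. So it is a local equation of $MD$, and $D$ is $\mathbb{Q}$-Cartier. On $V$ this character equals $\prod_jw_j^{M\operatorname{tr}(T_0\beta_j)}$, so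
\begin{equation}\label{eq:pD}
p^*D=\sum_{j\le d}\varphi(\beta_j)\,\{w_j=0\}\quad\text{on }V .
\end{equation}

\begin{remark}\label{rem:change}
We may change a chart by any $\gamma'\in\mathrm{Sp}(2k,\mathbb{Z})$. By Lemma~\ref{lem:parabolic}(ii), $\tau''$ changes by a holomorphic function of $(z,\tau')$, so each $w_j$ is multiplied by a nowhere vanishing holomorphic function of $(z,\tau')$. The new coordinates form a chart with the same $T_0$ and $\beta_j$. The old and new frames $F\equiv1$ differ by $\det j_{\gamma'}(\tau')$, a holomorphic unit near $x_0$.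
\end{remark}

\section{Truncating $-\log\det$}\label{sec:convex}

We look for a substitute, in rank $r$, for the function $\psi_s$ of Section~\ref{sec:g1}. It should be convex, it should agree with $-\log\det Y$ when the form $Y^{-1}$ has no short vectors, and by \eqref{eq:pD} it should behave like $-s\varphi$ at infinity. For $Y\in\mathrm{Pos}_r$ we have
\begin{equation}\label{eq:legendre}
-\log\det Y=\sup_{T\in\mathrm{Pos}_r}f_Y(T),\qquad f_Y(T)=\log\det T-\operatorname{tr}(TY)+r,
\end{equation}
because $f_Y$ is strictly concave with differential $H\mapsto\operatorname{tr}((T^{-1}-Y)H)$, which vanishes exactly at $T=Y^{-1}$. The growth at infinity of such a supremum is governed by the set of admitted slopes $T$, and Lemma~\ref{lem:phi} says that $-s\varphi(R)=\max_{T\in K_s}(-\operatorname{tr}(TR))$. So we admit only the slopes in $K_s$: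
\[
\psi_s(Y)=\sup_{T\in K_s}f_Y(T).
\]
The set $K_s$ is closed and convex. For $T\in K_s$ the symmetric convex set $\{x\in\mathbb{R}^r:T(x)<s\}$ contains no nonzero lattice point, so by Minkowski's convex body theorem its volume is at most $2^r$. Hence $T$ is positive definite (with $\det T$ bounded below), and $f_Y$ is continuous on $K_s$.

\begin{proposition}\label{prop:psi}
\begin{enumerate}
\item[(a)] The supremum is attained at a unique $T(Y)\in K_s$. The function $\psi_s$ is convex and $C^1$ on $\mathrm{Pos}_r$, with $d\psi_s=-\operatorname{tr}(T(Y)\,dY)$.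
\item[(b)] $\psi_s(Y)\le-\log\det Y$. If $Y^{-1}\in K_s$, then equality holds and $T(Y)=Y^{-1}$. If $Y^{-1}\notin K_s$, then $T(Y)\in\partial K_s$.
\item[(c)] $T=T(Y)$ if and only if $T\in K_s$ and $Y-T^{-1}=\sum\alpha_x\,x^Tx$, a finite sum over $x\in\mathbb{Z}^r$ with $\alpha_x\ge0$ and $T(x)=s$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) If $\epsilon>0$ is the least eigenvalue of $Y$, then $f_Y(T)\le r\log(\operatorname{tr}T/r)-\epsilon\operatorname{tr}T+r$, which tends to $-\infty$ as $\operatorname{tr}T\to\infty$. So the supremum is attained, and at a single point by strict concavity. As a supremum of affine functions of $Y$, $\psi_s$ is convex. For $Y$ in a compact set, $f_Y(T(Y))\ge f_Y(s\cdot1)$ is bounded below, so $T(Y)$ stays in a compact subset of $K_s$; a limit of maximizers is a maximizer, so $Y\mapsto T(Y)$ is continuous. Testing $\psi_s(Y_1)$ with $T(Y)$ and $\psi_s(Y)$ with $T(Y_1)$ gives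
\[
-\operatorname{tr}(T(Y)(Y_1-Y))\le\psi_s(Y_1)-\psi_s(Y)\le-\operatorname{tr}(T(Y_1)(Y_1-Y)),
\]
and the claim on the differential follows.

(b) The first two assertions follow from \eqref{eq:legendre}. If $T(Y)$ is an interior point of $K_s$, it is a critical point of $f_Y$, so $Y^{-1}=T(Y)\in K_s$.

(c) These are the Karush--Kuhn--Tucker conditions. Suppose they hold, and let $T_1\in K_s$. By concavity,
\[
f_Y(T_1)-f_Y(T)\le\operatorname{tr}((T^{-1}-Y)(T_1-T))=-\sum\alpha_x\,(T_1(x)-s)\le0 .
\]
Conversely let $T=T(Y)$. Every $T_1$ near $T$ satisfies $T_1\ge\frac12T$, so near $T$ the set $K_s$ is cut out by the finitely many inequalities $T_1(x)\ge s$ with $T(x)\le2s$. Hence, if $H(x)\ge0$ for all $x$ with $T(x)=s$, then $T+\epsilon H\in K_s$ for small $\epsilon>0$, and maximality gives $\operatorname{tr}((Y-T^{-1})H)\ge0$. By Farkas' lemma, $Y-T^{-1}$ lies in the cone generated by the $x^Tx$ with $T(x)=s$.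
\end{proof}

By \eqref{eq:Lag}, the function $\psi_s(\operatorname{Im}\gamma\tau)$ sees only the Lagrangian $\Lambda_g\gamma$, and there are infinitely many Lagrangians. To glue, we need to know that the correction $\psi_s+\log\det$ depends only on the short vectors. For a positive definite form $q$ on a lattice $M\cong\mathbb{Z}^r$ put
\[
\Psi_M(q)=\psi_s(q^{-1})+\log\det q^{-1}=\max_{T\in K_s(M)}\bigl(\log\det(Tq^{-1})-\operatorname{tr}(Tq^{-1})+r\bigr),
\]
and $\Psi_0=0$. A change of basis of $M\otimes\mathbb{R}$ by $h$ replaces $T,q$ by $hTh^T,hqh^T$, so it conjugates $Tq^{-1}$; and it replaces $q^{-1}$, $T^{-1}$ and $x^Tx$ by their images under the same map $R\mapsto (h^T)^{-1}Rh^{-1}$. So $\Psi_M(q)$ and the condition in Proposition~\ref{prop:psi}(c) can be evaluated in any real basis.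

\begin{lemma}\label{lem:restrict}
If a primitive sublattice $M_0\subseteq M$ contains all $x\in M$ with $q(x)<s$, then $\Psi_M(q)=\Psi_{M_0}(q|_{M_0})$.
\end{lemma}

\begin{proof}
Let $M\otimes\mathbb{R}=(M_0\otimes\mathbb{R})\oplus M_1$ be the $q$-orthogonal decomposition and $q=q_0\oplus q_1$. Let $T_0$ be the maximizer for $q_0$. By Proposition~\ref{prop:psi}(c), $q_0^{-1}-T_0^{-1}=\sum\alpha_x\,x^Tx\ge0$ with $x\in M_0$ and $T_0(x)=s$; hence $T_0\ge q_0$. Put $T=T_0\oplus q_1\ge q$. If $x\in M\setminus M_0$, then $T(x)\ge q(x)\ge s$. If $x\in M_0\setminus0$, then $T(x)=T_0(x)\ge s$. So $T\in K_s(M)$, and $q^{-1}-T^{-1}=\sum\alpha_x\,x^Tx$ with $T(x)=s$. By Proposition~\ref{prop:psi}(c), $T$ is the maximizer for $q$. Since $Tq^{-1}=T_0q_0^{-1}\oplus1$, the maximum is $\log\det(T_0q_0^{-1})-\operatorname{tr}(T_0q_0^{-1})-\dim M_1+\operatorname{rk}M=\Psi_{M_0}(q_0)$.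
\end{proof}

\section{A bounded positive metric on $\lambda_1-tD$}\label{sec:metric}

Recall that an upper semicontinuous function is \emph{plurisubharmonic} (psh) if its restriction to every complex line is subharmonic. The composition of a psh function with a biholomorphic map is psh. If $\psi$ is convex on $\mathrm{Pos}_g$, then $\psi(\operatorname{Im}\tau)$ is psh, because it is convex on every complex line. Define
\[
u_s(\tau)=-\log\det Y+\Psi_{\Lambda(\tau)}\bigl(S_\tau|_{\Lambda(\tau)}\bigr).
\]

\begin{proposition}\label{prop:u}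
\begin{enumerate}
\item[(a)] $u_s(\gamma\tau)=u_s(\tau)+\log|\det j_\gamma(\tau)|^2$ for $\gamma\in\Gamma$. So $|F|^2e^{-Mu_s}$ is a metric on $\lambda_1^M$ over $\mathcal{A}_g$.
\item[(b)] If $\Lambda(\tau)\subseteq\Lambda_g\gamma$, then
\begin{equation}\label{eq:ulocal}
u_s(\tau)=-\log|\det j_\gamma(\tau)|^2+\psi_s(\operatorname{Im}\gamma\tau).
\end{equation}
\item[(c)] $u_s$ is continuous and psh on $\mathbb{H}_g$.
\end{enumerate}
\end{proposition}

\begin{proof}
By \eqref{eq:Im}, $\log\det\operatorname{Im}\gamma\tau=\log\det Y-\log|\det j_\gamma(\tau)|^2$. The second term of $u_s$ is $\Gamma$-invariant, since $v\mapsto v\gamma$ is an isometry from $(\Lambda(\gamma\tau),S_{\gamma\tau})$ to $(\Lambda(\tau),S_\tau)$. This gives (a). In (b), Lemma~\ref{lem:restrict} and \eqref{eq:Lag} show that the second term equals $\psi_s(\operatorname{Im}\gamma\tau)+\log\det\operatorname{Im}\gamma\tau$. For (c), by Lemma~\ref{lem:isotropic} the formula \eqref{eq:ulocal} holds with a fixed $\gamma$ near any given point. Its first term is pluriharmonic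 and its second is continuous and psh.
\end{proof}

Part (c) is where $s<1$ is essential: if the short vectors do not lie in a Lagrangian, there is no formula \eqref{eq:ulocal}.

\begin{proposition}\label{prop:bounded}
Let $s=4\pi t$. Every $x_0\in Z$ has a chart $V$ such that
\[
\hat u=u_s-t\sum_{j\le d}\varphi(\beta_j)\log|w_j|^2
\]
is bounded on $V\setminus Z$.
\end{proposition}

\begin{proof}
Start from a chart at $x_0$ as in Section~\ref{sec:toroidal}; by Proposition~\ref{prop:u}(a), moving the cusp to $\Lambda_r$ preserves the metric, so $u_s$ is the weight of the frame $F\equiv1$. Put $y_j=\operatorname{Im}\tau_j=-\frac1{4\pi}\log|w_j|^2$, so that $\hat u=u_s+s\sum_{j\le d}\varphi(\beta_j)y_j$.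

\emph{Step 1: one Lagrangian serves on all of $V\setminus Z$.} The set $V\setminus Z$ is not relatively compact in the interior, so Lemma~\ref{lem:isotropic} does not apply directly; we apply it to $\tau'$ instead. We have $Y''=\sum_{j\le d}y_j\beta_j+O(1)$ with $\beta_j\ge0$ and $\sum_{j\le d}\beta_j>0$. For $V$ small all $y_j$, $j\le d$, are large, so $Y''^{-1}<s\cdot1$, and by Lemma~\ref{lem:block} the standard basis of $\Lambda_r$ consists of short vectors. Hence $\Lambda_r\subseteq\Lambda(\tau)$, and $\Lambda(\tau)\subseteq\Lambda_r^\perp$ because $\Lambda(\tau)$ is isotropic. If $v$ is short at $\tau$, then $S_{\tau'}(\bar v)<s$ by Lemma~\ref{lem:block}. By Lemma~\ref{lem:isotropic} in genus $k$, for $V$ small all these $\bar v$ lie in one primitive Lagrangian $\bar\Lambda\subset\mathbb{Z}^k\times\mathbb{Z}^k$. By Remark~\ref{rem:change} we may assume $\bar\Lambda=0\times\mathbb{Z}^k$, whose preimage in $\Lambda_r^\perp$ is $\Lambda_g$. So $\Lambda(\tau)\subseteq\Lambda_g$, and \eqref{eq:ulocal} with $\gamma=1$ gives $u_s=\psi_s(Y)$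 on $V\setminus Z$.

\emph{Step 2: splitting off the unbounded part of $Y$.} For a constant $y^0$ write
\[
Y=Y_0+(R\oplus0),\qquad R=\sum_{j\le d}(y_j-y^0)\beta_j .
\]
The matrix $Y_0$ has blocks $y^0\sum_{j\le d}\beta_j+\sum_{j>d}y_j\beta_j$, $\operatorname{Im}z$ and $Y'$. Here $Y'$ lies in a compact subset of $\mathrm{Pos}_k$, and $\operatorname{Im}z$ and the $y_j$ with $j>d$ are bounded. So the Schur complement of $Y'$ in $Y_0$, formed as in \eqref{eq:block}, is $y^0\sum_{j\le d}\beta_j+O(1)$, and for $y^0$ large $Y_0$ stays in a compact set $Q\subset\mathrm{Pos}_g$. Fix such a $y^0$ and shrink $V$ so that $y_j\ge y^0$ for $j\le d$. Then $R$ lies in the perfect cone of $T_0$, and $\varphi(R)=\sum_{j\le d}\varphi(\beta_j)(y_j-y^0)$. It remains to bound $\psi_s(Y)+s\varphi(R)$.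

\emph{Step 3: the bounds.} For $T\in K_s$ in rank $g$ we have $f_Y(T)=f_{Y_0}(T)-\operatorname{tr}(T(R\oplus0))$. By Lemma~\ref{lem:phi} the trace is at least $s\varphi(R)$, with equality for $T_1=s(T_0\oplus1)\in K_s$. With \eqref{eq:legendre} this gives
\[
f_{Y_0}(T_1)\le\psi_s(Y)+s\varphi(R)\le-\log\det Y_0 ,
\]
and both bounds are bounded functions of $Y_0\in Q$.
\end{proof}

Step 3 is the only point at which the choice of the perfect cone decomposition enters. The upper bound uses that the cones are generated by matrices $x^Tx$, which are exactly the constraints defining $K_s$; the lower bound uses that the slope $T_0$ of $\varphi$ is itself an element of $K_1$.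

\section{The volume formula}\label{sec:volume}

The weight $\hat u$ is bounded but not smooth, so its top curvature form must be understood as a measure. We recall what is needed.

\emph{Extension.} A psh function on the complement of a proper analytic subset that is locally bounded above extends uniquely to a psh function; the extension is given by the upper limit, so it keeps any lower bound.

\emph{Bedford--Taylor theory.} If $u$ is a locally bounded psh function and $\Theta$ is a closed positive current, then $dd^cu\wedge\Theta:=dd^c(u\Theta)$ is a closed positive current. This defines $(dd^cu)^j$ inductively. The definition is local, agrees with the usual one for smooth $u$, and is unchanged if a pluriharmonic function is added to $u$. The operator $u\mapsto(dd^cu)^j$ is weakly continuous under locally uniform convergence. The measure $(dd^cu)^G$ in top degree puts no mass on pluripolar sets, in particular on proper analytic subsets.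

\emph{The real Monge--Amp\`ere measure.} For a convex function $\psi$ on an open convex subset of $\mathbb{R}^G$, let $\mathrm{MA}(\psi)(A)$ be the Lebesgue measure of the image of the Borel set $A$ under the subgradient of $\psi$. This is a Borel measure (the Alexandrov measure), equal to $\det(\psi_{ab})\,dY$ for smooth $\psi$, and weakly continuous under locally uniform convergence.

\begin{proposition}\label{prop:mass}
If $t=s/4\pi$ is rational, then $\deg(\lambda_1-tD)^G=\frac12\int_{\Gamma\backslash\mathbb{H}_g}(dd^cu_s)^G$.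
\end{proposition}

\begin{proof}
Choose $M\ge1$ such that $Mt\,p^*D$ is an integral divisor, and let $\mathcal{L}=p^*\lambda_1^M\otimes\mathcal{O}(-Mt\,p^*D)$. Off $Z$ it is $p^*\lambda_1^M$ and carries the metric of Proposition~\ref{prop:u}. By \eqref{eq:pD}, in a chart $\prod_{j\le d}w_j^{Mt\varphi(\beta_j)}\cdot1$ is a frame of $\mathcal{L}$, and its weight is $M\hat u$. On $V\setminus Z$ the function $\hat u$ is bounded and differs from $u_s$ by a pluriharmonic function, so it is psh and extends to a bounded psh function on $V$. By uniqueness the extensions are compatible. So $\mathcal{L}$ has a metric with locally bounded psh weights $M\hat u$ on all of $\tilde X$.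

Let $M\hat u_0$ be the weights of a smooth metric on $\mathcal{L}$, let $\theta=dd^c\hat u_0$, and let $\eta=\hat u-\hat u_0$, a global bounded function. Put $\Theta_j=(dd^c\hat u)^j$, a global closed positive current. Locally $\Theta_{j+1}=dd^c(\hat u\Theta_j)$, and $\theta\wedge\Theta_j=dd^c(\hat u_0\Theta_j)$ since $\hat u_0$ is smooth and $\Theta_j$ is closed. As $\theta$ is smooth and closed,
\[
\Theta_{j+1}\wedge\theta^{G-j-1}-\Theta_j\wedge\theta^{G-j}=dd^c\bigl(\eta\,\Theta_j\wedge\theta^{G-j-1}\bigr),
\]
and the right side has total mass zero on the compact manifold $\tilde X$. Summing over $j$ gives $\int_{\tilde X}\Theta_G=\int_{\tilde X}\theta^G=[\Gamma:\Gamma(N)]\deg(\lambda_1-tD)^G$. The measure $\Theta_G$ does not charge $Z$ (this is where boundedness is used) and equals $(dd^cu_s)^G$ off $Z$. Finally, $-1\in\Gamma\setminus\Gamma(N)$ acts trivially, and every element of $\Gamma$ other than $\pm1$ fixes only a proper analytic subset, which carries no mass. So a fundamental domain for $\Gamma(N)$ consists, up to a null set,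 of $\frac12[\Gamma:\Gamma(N)]$ fundamental domains for $\Gamma$.
\end{proof}

\begin{lemma}\label{lem:MAreal}
For every convex function $\psi$ on $\mathrm{Pos}_g$, in the coordinates $\tau_{ij}$, $i\le j$,
\[
\bigl(dd^c\psi(\operatorname{Im}\tau)\bigr)^G=G!\,(4\pi)^{-G}\,dX\otimes\mathrm{MA}(\psi).
\]
\end{lemma}

\begin{proof}
Let $\psi$ be smooth, and let $a,b$ run over the pairs $i\le j$. Then $\partial_{\tau_a}\partial_{\bar\tau_b}\psi(\operatorname{Im}\tau)=\frac14\psi_{ab}$, so $dd^c\psi(\operatorname{Im}\tau)=\frac1{8\pi}\sum\psi_{ab}\,i\,d\tau_a\wedge d\bar\tau_b$. The $G$-th power is $G!\,(8\pi)^{-G}\det(\psi_{ab})\prod_ai\,d\tau_a\wedge d\bar\tau_a$, and $i\,d\tau_a\wedge d\bar\tau_a=2\,dX_a\wedge dY_a$. A general $\psi$ is, by convolution, locally a uniform limit of smooth convex functions, and both sides are weakly continuous.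
\end{proof}

\begin{proposition}\label{prop:MA}
On $\mathbb{H}_g$ we have $(dd^cu_s)^G=C_g\,1_{\Omega_s}\,d\mathrm{vol}$.
\end{proposition}

\begin{proof}
The map $Y\mapsto Y^{-1}$ has differential $H\mapsto-Y^{-1}HY^{-1}$, and $H\mapsto hHh^T$ has determinant $(\det h)^{g+1}$ on $\mathrm{Sym}_g(\mathbb{R})$; so the Jacobian has absolute value $\det Y^{-(g+1)}$. The linear form $-\operatorname{tr}(T\,dY)$ has coordinates $\iota(T)=-(T_{ii},\,2T_{ij})_{i<j}$, and $\iota$ multiplies volumes by $2^{g(g-1)/2}$. The gradient of $-\log\det$ is $\iota(Y^{-1})$, so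
\[
\mathrm{MA}(-\log\det)=2^{g(g-1)/2}\det Y^{-(g+1)}\,dY .
\]
With Lemma~\ref{lem:MAreal} this gives $(dd^c(-\log\det Y))^G=C_g\,d\mathrm{vol}$. (In particular $d\mathrm{vol}$ is $\Gamma$-invariant, since $-\log\det Y$ changes by a pluriharmonic function.)

By Proposition~\ref{prop:psi}, the gradient of $\psi_s$ is $\iota(T(Y))$. On the closed set $\{Y^{-1}\in K_s\}$ it is the gradient of $-\log\det$. The complement is mapped into $\iota(\partial K_s)$, which is a null set, being the boundary of a convex set. Hence
\[
\mathrm{MA}(\psi_s)=1_{\{Y^{-1}\in K_s\}}\,\mathrm{MA}(-\log\det).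
\]
Now work on an open set where \eqref{eq:ulocal} holds with a fixed $\gamma$. There $(dd^cu_s)^G$ is the pullback by $\gamma$ of $C_g1_{\{Y^{-1}\in K_s\}}d\mathrm{vol}$. By \eqref{eq:Lag}, the condition $(\operatorname{Im}\gamma\tau)^{-1}\in K_s$ says that $\Lambda_g\gamma$ contains no short vector at $\tau$. Since $\Lambda_g\gamma\supseteq\Lambda(\tau)$, this says that $\tau\in\Omega_s$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:volume}]
For rational $t$ combine Propositions \ref{prop:mass} and~\ref{prop:MA}; in particular $\operatorname{vol}(\Gamma\backslash\Omega_s)<\infty$ for these $t$. For arbitrary $s$, take $s_1\uparrow s$ with $s_1/4\pi$ rational. The sets $\Omega_{s_1}$ decrease to $\Omega_s$, so the volumes converge, and the left side is a polynomial in $t$.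
\end{proof}

Put $v_0=1$ and $v_k=\frac12\operatorname{vol}(\mathrm{Sp}(2k,\mathbb{Z})\backslash\mathbb{H}_k)$ for $k\ge1$, and $C_0=1$.

\begin{corollary}\label{cor:ell}
For all $k\ge0$ we have $0<v_k<\infty$ and $\ell_k=C_kv_k$.
\end{corollary}

\begin{proof}
Let $s\downarrow0$ in Theorem~\ref{thm:volume} for genus $k\geq1$. The sets $\Omega_s$ increase to $\mathbb{H}_k$, and the left side tends to $\ell_k$.
\end{proof}

\section{M\"obius inversion over isotropic sublattices}\label{sec:mobius}

It remains to find the dependence of $\operatorname{vol}(\Gamma\backslash\Omega_s)$ on $s$. In genus one, $1_{\Omega_s}$ is $1$ minus the number of lines containing a short vector, since there is at most one such line. In higher genus a point can have many short lines, and we need inclusion--exclusion: $1_{\Omega_s}(\tau)=\sum_I(-1)^{|I|}$, over all sets $I$ of short lines. The absolute values of these terms add up to $2^{\mathcal{N}}$ if there are $\mathcal{N}$ short lines, which is a poor start for integrating term by term. So we group the sets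 $I$ by their span. The sums $\sum_{\operatorname{span}I=x}(-1)^{|I|}$ satisfy the recursion that defines $\mu(\hat0,x)$, so the grouped coefficient is the M\"obius number, and it is only polynomial in $\mathcal{N}$.

\begin{lemma}\label{lem:mobius}
Let $W$ be a finite spanning set of nonzero vectors in $\mathbb{R}^r$, spanning $\mathcal{N}$ lines. In the lattice of subspaces spanned by subsets of $W$,
\[
1\le(-1)^r\mu(\hat0,\hat1)\le\mathcal{N}^r .
\]
\end{lemma}

\begin{proof}
Call a set of $r$ independent lines spanned by elements of $W$ a \emph{basis}. We show by induction on $r$ that $(-1)^r\mu(\hat0,\hat1)$ lies between $1$ and the number of bases. For $r=0$ both equal $1$. Let $r\ge1$ and fix a line $a$ of the lattice. Joins in the lattice are sums of subspaces. For $y\ge a$ put $f(y)=\sum_{x+a=y}\mu(\hat0,x)$. For every $z\ge a$ we have $x+a\le z$ if and only if $x\le z$, so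
\[
\sum_{a\le y\le z}f(y)=\sum_{x\le z}\mu(\hat0,x)=0 .
\]
By induction on $z$, $f\equiv0$. Now $x+a=\hat1$ if and only if $x=\hat1$ or $x$ is a hyperplane not containing $a$. So $f(\hat1)=0$ reads
\[
\mu(\hat0,\hat1)=-\sum_{x\ \text{hyperplane},\ a\not\subseteq x}\mu(\hat0,x).
\]
The interval below $x$ is the lattice of $W\cap x$, so the induction hypothesis applies to each term, and all terms have sign $(-1)^{r-1}$. The sum is not empty: extend $a$ to a basis and let $x$ be the span of the other lines. This gives the lower bound. Adding $a$ to a basis of $x$ gives a basis of $\mathbb{R}^r$, from which $x$ and the basis of $x$ are recovered by removing $a$. This gives the upper bound.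
\end{proof}

Put $m_s(q)=m(q/s)$. By $\mathrm{GL}_r(\mathbb{Z})$-invariance, $m_s(q)$ makes sense for a positive definite form on any lattice, and by Lemma~\ref{lem:mobius}, $m_s=(-1)^r|m_s|$ in rank $r$.

\begin{proposition}\label{prop:indicator}
For $\tau\in\mathbb{H}_g$,
\[
1_{\Omega_s}(\tau)=\sum_{r=0}^g(-1)^r\,\Sigma_r(\tau),\qquad \Sigma_r(\tau)=\sum_{\Lambda}|m_s(S_\tau|_\Lambda)|,
\]
where $\Lambda$ runs over the primitive isotropic sublattices of $L$ of rank $r$; in particular $\Sigma_0=1$.
\end{proposition}

\begin{proof}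
Consider the finite lattice of primitive sublattices rationally spanned by sets of short vectors at $\tau$. Its top element $\Lambda(\tau)$ is isotropic (here $s<1$ is used again), so all its elements are. For $\Lambda$ in this lattice, the interval below $\Lambda$ is the lattice of spans of short vectors of $\Lambda$, so $\mu(0,\Lambda)=m_s(S_\tau|_\Lambda)$. For any other primitive isotropic $\Lambda$ the short vectors of $\Lambda$ do not span it, so $m_s(S_\tau|_\Lambda)=0$. Finally, $\sum_\Lambda\mu(0,\Lambda)$ is $1$ if $\Lambda(\tau)=0$ and $0$ otherwise.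
\end{proof}

\section{Unfolding and scaling}\label{sec:unfold}

The point of Proposition~\ref{prop:indicator} is that $\Gamma$ permutes the terms of $\Sigma_r$ transitively, and that each term depends on $\tau$ only through the block $Y''\in\mathrm{Pos}_r$, where $s$ can be removed by a dilation. For $1\le r\le g$ and $k=g-r$ put
\[
c_r=rk+\frac{r(r+1)}2=G-\frac{k(k+1)}2=\dim\mathcal{A}_g-\dim\mathcal{A}_k .
\]

\begin{proposition}\label{prop:unfold}
$\displaystyle\int_{\Gamma\backslash\mathbb{H}_g}\Sigma_r\,d\mathrm{vol}=v_k\,J_{r,k}\,s^{c_r}$.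
\end{proposition}

\begin{proof}
All integrands are nonnegative, so no convergence is needed. The sublattices in $\Sigma_r$ are the $\Lambda_r\gamma$ with $\gamma\in P_r\backslash\Gamma$, and $S_\tau|_{\Lambda_r\gamma}\cong S_{\gamma\tau}|_{\Lambda_r}$. So $\Sigma_r(\tau)=\sum_{\gamma\in P_r\backslash\Gamma}\chi(\gamma\tau)$ with $\chi(\tau)=|m_s(Y''^{-1})|$, by Lemma~\ref{lem:block}. Since $-1\in P_r$, the translates $\gamma\mathcal{F}$, $\gamma\in P_r\backslash\Gamma$, of a fundamental domain $\mathcal{F}$ for $\Gamma$ form a fundamental domain for $P_r$, and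
\[
\int_{\Gamma\backslash\mathbb{H}_g}\Sigma_r\,d\mathrm{vol}=\int_{P_r\backslash\mathbb{H}_g}\chi\,d\mathrm{vol}.
\]
Use the coordinates $(Y'',\tau';z,\operatorname{Re}\tau'')$ on $\mathbb{H}_g$. The passage from $\operatorname{Im}\tau''$ to $Y''$ has Jacobian $1$, so $d\mathrm{vol}$ is $(\det Y'\det Y'')^{-(g+1)}$ times Lebesgue measure in these coordinates. By Lemma~\ref{lem:parabolic}, $P_r$ acts on the base $\mathrm{Pos}_r\times\mathbb{H}_k\ni(Y'',\tau')$ through $\mathrm{GL}_r(\mathbb{Z})\times\mathrm{Sp}(2k,\mathbb{Z})$ in the standard way, and $U_r$ preserves each fiber $\mathbb{C}^{r\times k}\times\mathrm{Sym}_r(\mathbb{R})$. On the fiber, $U_r$ moves $z$ by the lattice $\mathbb{Z}^{r\times k}\tau'+\mathbb{Z}^{r\times k}$, of covolume $(\det Y')^r$, and the elements fixing $z$ move $\operatorname{Re}\tau''$ by $\mathrm{Sym}_r(\mathbb{Z})$, of covolume $1$. So the fiber modulo $U_r$ has volume $(\det Y')^r$.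

Let $r<g$. Outside a null set of the base, the stabilizer in $\mathrm{GL}_r(\mathbb{Z})\times\mathrm{Sp}(2k,\mathbb{Z})$ is $\{\pm1\}\times\{\pm1\}$. The element $(-1,-1)$ acts trivially on $\mathbb{H}_g$, and $(-1,1)$ acts by $z\mapsto-z$, which halves the fiber volume. Since $(\det Y')^{r-(g+1)}=(\det Y')^{-(k+1)}$, the integration over $\tau'$ contributes $\frac12\operatorname{vol}(\mathrm{Sp}(2k,\mathbb{Z})\backslash\mathbb{H}_k)=v_k$. For $r=g$ the generic stabilizer is $\{\pm1\}\subset\mathrm{GL}_g(\mathbb{Z})$, which acts trivially, and the factor is $1=v_0$. In all cases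
\[
\int_{P_r\backslash\mathbb{H}_g}\chi\,d\mathrm{vol}=v_k\int_{\mathrm{GL}_r(\mathbb{Z})\backslash\mathrm{Pos}_r}|m_s(Y''^{-1})|\,(\det Y'')^{-(g+1)}\,dY''.
\]
Substitute $q=Y''^{-1}$, with $dY''=\det(q)^{-(r+1)}dq$. The integrand becomes $|m(q/s)|\det(q)^kdq$. The dilation $q\mapsto sq$ commutes with $\mathrm{GL}_r(\mathbb{Z})$ and multiplies $\det(q)^kdq$ by $s^{rk+r(r+1)/2}$.
\end{proof}

To integrate Proposition~\ref{prop:indicator} term by term we need $J_{r,k}<\infty$. The difficulty is that $|m(q)|$ is unbounded as $q$ degenerates; the polynomial bound of Lemma~\ref{lem:mobius} is enough to compensate.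

\begin{lemma}\label{lem:finite}
$0<J_{r,k}<\infty$ for all $r\ge1$, $k\ge0$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:mobius}, $|m(q)|\ge1$ on the nonempty open set where $q_{ii}<1$ for all $i$. So $J_{r,k}>0$.

\emph{Reduction.} Every $q\in\mathrm{Pos}_r$ can be written uniquely as
\begin{equation}\label{eq:jacobi}
q(x)=\sum_{j=1}^r\delta_j\Bigl(x_j+\sum_{l>j}\nu_{jl}x_l\Bigr)^2,\qquad\delta_j>0,
\end{equation}
and $\det q=\prod\delta_j$. Let $q'$ be the form in $x_2,\dots,x_r$ given by the terms with $j\ge2$. From $q_{11}=\delta_1$, $q_{1l}=\delta_1\nu_{1l}$, $q_{jl}=q'_{jl}+\delta_1\nu_{1j}\nu_{1l}$ we get $dq=\delta_1^{r-1}d\delta_1\prod_ld\nu_{1l}\,dq'$, and by induction $dq=\prod_j\delta_j^{r-j}d\delta_j\prod d\nu_{jl}$. We claim that every orbit contains a form with $|\nu_{jl}|\le\frac12$ and $\delta_j\le\frac43\delta_{j+1}$, whose first basis vector is minimal. Let $e_1$ be a minimal vector. It is primitive, and $q'$ is the form induced on $\mathbb{Z}^r/\mathbb{Z}e_1$ by orthogonal projection along $e_1$. Choose a basis of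 the quotient by induction and lift it; adding multiples of $e_1$ to the lifts $e_l$ makes $|\nu_{1l}|\le\frac12$. Minimality gives $\delta_1\le q(e_2)=\delta_1\nu_{12}^2+\delta_2\le\frac14\delta_1+\delta_2$, which proves the claim. So $J_{r,k}$ is at most the integral over the set of such forms.

\emph{The bound on $m$.} Let $q$ be in this set with $m(q)\ne0$. Some $x\in W(q)$ has $x_r\ne0$, so $\delta_r\le q(x)<1$ and $\delta_j<(\frac43)^{r-j}$. If $q(x)<1$ and $x_{j+1},\dots,x_r$ are given, then $x_j$ lies in an interval of length $2\delta_j^{-1/2}$. So $|W(q)|\le\prod_j(2\delta_j^{-1/2}+1)\le\mathrm{const}\cdot\prod_j\delta_j^{-1/2}$, and $|m(q)|\le\mathrm{const}\cdot\prod_j\delta_j^{-r/2}$ by Lemma~\ref{lem:mobius}.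

\emph{Convergence.} Hence $J_{r,k}$ is at most a constant times
\[
\int\prod_j\delta_j^{a_j}\,\frac{d\delta_j}{\delta_j},\qquad a_j=k+\frac r2+1-j,
\]
over the region $\delta_j\le\frac43\delta_{j+1}$, $\delta_r<1$. Some $a_j$ may be negative, but only their partial sums matter. Put $\delta_r=\rho_r$ and $\delta_j=\frac43\rho_j\delta_{j+1}$, so that $0<\rho_j\le1$ and $\delta_j=(\frac43)^{r-j}\prod_{l\ge j}\rho_l$. The integral becomes a constant times $\prod_{l=1}^r\int_0^1\rho_l^{A_l}\,d\rho_l/\rho_l$ with
\[
A_l=\sum_{j\le l}a_j=l\Bigl(k+\frac{r+1-l}2\Bigr)>0\qquad(1\le l\le r).\qedhere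
\]
\end{proof}

\section{The intersection numbers}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Corollary~\ref{cor:ell}, Proposition~\ref{prop:unfold} and Lemma~\ref{lem:finite}, each $\Sigma_r$ is integrable on $\Gamma\backslash\mathbb{H}_g$. Integrating Proposition~\ref{prop:indicator} and using Theorem~\ref{thm:volume}, we get for $0<t<1/4\pi$
\begin{equation}\label{eq:poly}
\sum_{j=0}^G\binom Gj(-t)^j\deg\lambda_1^{G-j}D^j=C_g\Bigl(v_g+\sum_{r=1}^g(-1)^r\,\tfrac12\,v_{g-r}\,J_{r,g-r}\,(4\pi t)^{c_r}\Bigr).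
\end{equation}
Both sides are polynomials in $t$, so their coefficients agree. On the right only the exponents $0$ and $c_r$ occur. They correspond to $n=G-j=k(k+1)/2$ with $k=g$ and $k=g-r$. This proves (a).

The exponents $0,c_1,\dots,c_g$ are distinct, since $c_1=g>0$ and $c_{r+1}-c_r=g-r>0$ for $r<g$. Let $k=g-r$, $c=c_r$, $n=G-c$. Comparing the coefficients of $t^c$ and using $\binom Gc=G!/(n!\,c!)$ gives
\[
\deg\lambda_1^nD^c=(-1)^{c+r}\,n!\,c!\;2^{g(g-1)/2}\,(4\pi)^{-n}\,\tfrac12\,v_k\,J_{r,k}.
\]
By Corollary~\ref{cor:ell}, $\ell_k=n!\,2^{k(k-1)/2}(4\pi)^{-n}v_k>0$, also for $k=0$. Since $\frac{g(g-1)}2-\frac{k(k-1)}2=kr+\frac{r(r-1)}2$, this is the formula in (b), and Lemma~\ref{lem:finite} completes (b) and (c).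
\end{proof}

We close by evaluating the integrals in ranks one and two. These computations are not used in the proof.

\begin{example}[rank one]\label{ex:r1}
Here $J_{1,k}=\int_0^1q^k\,dq=\frac1{k+1}$. With $k=g-1$ and $c=g$, Theorem~\ref{thm:main}(b) gives
\[
\deg\lambda_1^{g(g-1)/2}D^g=(-1)^{g-1}(g-1)!\;2^{g-2}\,\ell_{g-1}.
\]
By \eqref{eq:known1} in genus $g-1$, $\ell_{g-1}=(-1)^{G-g}(G-g)!\,2^{1-g}\prod_{k=1}^{g-1}\zeta(1-2k)/(2k-1)!!$, and inserting this gives exactly \eqref{eq:known2}.
\end{example}

\begin{example}[rank two and genus two]\label{ex:r2}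
For almost all $q\in\mathrm{Pos}_2$ the minimal vectors span a single line. For such $q$, the number $|m(q)|=\max(\mathcal{N}-1,0)$ counts the rational lines, other than the minimal one, whose primitive vector $x$ has $q(x)<1$. The group $\mathrm{GL}_2(\mathbb{Z})$ is transitive on rational lines, so we unfold to the stabilizer of the line through $e_1=(1,0)$. In the coordinates $q=\delta_1(x_1+\nu x_2)^2+\delta_2x_2^2$ of \eqref{eq:jacobi}, this stabilizer fixes $\delta_1,\delta_2$ and acts by $\nu\mapsto\pm\nu+l$, $l\in\mathbb{Z}$, with fundamental domain $0\le\nu\le\frac12$. There $e_1$ fails to be minimal exactly when $q(0,1)=\delta_1\nu^2+\delta_2<\delta_1$. Indeed, otherwise the vectors with $|x_2|=1$ have $q\ge q(0,1)\ge\delta_1$, and $\delta_2\ge\frac34\delta_1$ gives $q\ge3\delta_1$ for $|x_2|\ge2$. Therefore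
\[
J_{2,k}=\int_0^{1/2}\!\!\int_0^1\!\!\int_0^{\delta_1(1-\nu^2)}(\delta_1\delta_2)^k\,\delta_1\,d\delta_2\,d\delta_1\,d\nu=\frac1{(k+1)(2k+3)}\int_0^{1/2}(1-\nu^2)^{k+1}d\nu,
\]
and $J_{2,0}=\frac13\bigl(\frac12-\frac1{24}\bigr)=\frac{11}{72}$. For $g=2$, $k=0$, $c=3$, Theorem~\ref{thm:main}(b) gives $\deg D^3=-3!\,J_{2,0}$. Together with Example~\ref{ex:r1}, the value $\ell_1=\frac1{24}$, and \eqref{eq:known1} with $\zeta(-1)=-\frac1{12}$, $\zeta(-3)=\frac1{120}$, we obtain on $\mathcal{A}_2^{\mathrm{Perf}}$
\[
\deg\lambda_1^3=\frac1{2880},\qquad\deg\lambda_1^2D=0,\qquad\deg\lambda_1D^2=-\frac1{24},\qquad\deg D^3=-\frac{11}{12}.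
\]
\end{example}

\begin{thebibliography}{9}

\bibitem{AMRT}
Ash, Mumford, Rapoport, and Tai, \emph{Smooth Compactifications of Locally Symmetric Varieties}.

\bibitem{vdG}
Gerard van der Geer, \emph{The cohomology of the moduli space of abelian varieties}, arXiv:1112.2294 (2011).

\end{thebibliography}
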